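# Inscribed ellipses and the smoothness of $\Pi_2(\ell_p^n,\ell_p^n)$

## 1. An ellipse in the unit ball of $\ell_4^3$ and its norming functionals

Take real scalars and put
$$v(\theta)=\Big(\cos\theta,\ \cos(\theta-\tfrac{2\pi}3),\ \cos(\theta-\tfrac{4\pi}3)\Big)\in\mathbb R^3 .$$
As $\theta$ varies, $v(\theta)$ runs through a circle in the plane $E_0=\{x_1+x_2+x_3=0\}$. Write $\phi_j=\theta-\frac{2\pi j}3$, $j=0,1,2$. For an integer $k$, $\sum_j\cos(k\phi_j)=0$ unless $3$ divides $k$. Since $\cos^4\phi=\frac38+\frac12\cos2\phi+\frac18\cos4\phi$, we get $\sum_j\cos^4\phi_j=\frac98$ for every $\theta$. So with $\kappa_0^4\cdot\frac98=1$ the curve $z(\theta)=\kappa_0v(\theta)$ lies entirely on the unit sphere of $\ell_4^3$. In other words, the linear map $u:\ell_2^2\to\ell_4^3$, $u(\cos\theta,\sin\theta)=\kappa_0v(\theta)$, is an isometric embedding.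

Now look at the norming functionals. At a unit vector $z$ of real $\ell_4^3$ the functional of norm one that takes the value $1$ at $z$ is $x\mapsto\sum_jz_j^3x_j$. With $\cos^3\phi=\frac34\cos\phi+\frac14\cos3\phi$ and $\cos3\phi_j=\cos3\theta$, the functional at $z(\theta)$ has the coefficient vector
$$f_\theta=\kappa_0^3\Big(\tfrac34v(\theta)+\tfrac14\cos(3\theta)\,(1,1,1)\Big).$$
The ellipse lives in a plane, but its norming functionals do not: $f_0+f_{2\pi/3}+f_{4\pi/3}=\frac34\kappa_0^3(1,1,1)$, because $v(0)+v(\frac{2\pi}3)+v(\frac{4\pi}3)=0$, and subtracting multiples of $(1,1,1)$ from the $f_\theta$ leaves vectors that span $E_0$. So these functionals span all of $\mathbb R^3$, and their span contains the functional $(1,1,1)$, which is nonzero and vanishes on the plane $E_0$ of the ellipse.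

This is the phenomenon on which everything turns. Over $\mathbb K\in\{\mathbb R,\mathbb C\}$ we give it a name. A finite dimensional space $X$ is *smooth* if each unit vector $z$ has exactly one functional $J(z)\in X^*$ with $\|J(z)\|=1$ and $J(z)(z)=1$.

**Definition (spreading ellipse).** Let $X$ be finite dimensional and smooth. A spreading ellipse in $X$ is a contraction $u:\ell_2^2\to X$ together with unit vectors $a_1,\dots,a_N\in\ell_2^2$ (the contacts) such that $\|ua_k\|=1$ for all $k$ and the functionals $f_k=J(ua_k)$ span a space of dimension at least $3$.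

Here is what it is for. If $X$ has a spreading ellipse, there are two different operators that agree on the plane $u(\ell_2^2)$, have $2$-summing norm $1$, and have a midpoint of $2$-summing norm $1$: the unit sphere of a space of $2$-summing operators contains a segment. Trace duality turns a segment in one sphere into a corner of another, that is, into a failure of smoothness. In the other direction, the cases in which we prove smoothness will be those in which the norming functionals at the contacts are too few, or too well aligned, to escape the subspace that carries them.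

## 2. The 2-summing norm, smoothness and strict convexity

All spaces are finite dimensional over $\mathbb K\in\{\mathbb R,\mathbb C\}$; inner products are linear in the first variable; $B_{X^*}$ is the closed unit ball of $X^*$.

**Definition (weak 2-norm).** The weak 2-norm of $x_1,\dots,x_M\in X$ is $\sup_{f\in B_{X^*}}\big(\sum_i|f(x_i)|^2\big)^{1/2}$. If $u:\ell_2^M\to X$ is the operator $ub=\sum_ib_ix_i$, then $\sum_i|f(x_i)|^2=\|f\circ u\|^2$, so the weak 2-norm of $(x_i)$ is $\|u\|$.

For example, the pair $e_1,e_2$ has weak 2-norm $1$ in $\ell_\infty^2$ (maximize $|f_1|^2+|f_2|^2$ over $|f_1|+|f_2|\le1$) and $\sqrt2$ in $\ell_1^2$ (maximize it over $\max(|f_1|,|f_2|)\le1$).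

**Definition (2-summing norm).** For $T:X\to Y$, $\pi_2(T)$ is the smallest $C\ge0$ with
$$\Big(\sum_i\|Tx_i\|^2\Big)^{1/2}\le C\sup_{f\in B_{X^*}}\Big(\sum_i|f(x_i)|^2\Big)^{1/2}\qquad\text{for all finite families }(x_i)\text{ in }X. \tag{1}$$
By homogeneity, $\pi_2(T)^2$ is the supremum of $\sum\|Tx_i\|^2$ over families of weak 2-norm at most $1$. We write $\Pi_2(X,Y)$ for the operators $X\to Y$ with the norm $\pi_2$. It is immediate from (1) that $\pi_2(ATB)\le\|A\|\pi_2(T)\|B\|$.

Two examples will be used again and again. First, if $f_1,\dots,f_N\in B_{X^*}$ and $c_i\ge0$, the map $x\mapsto(c_if_i(x))_i\in\ell_2^N$ has $\pi_2\le(\sum c_i^2)^{1/2}$, since $\sum_k\sum_ic_i^2|f_i(x_k)|^2\le\sum_ic_i^2\cdot\sup_f\sum_k|f(x_k)|^2$. Similarly, if $\nu$ is a probability measure on $B_{X^*}$, the map $j:X\to L_2(\nu)$, $(jx)(f)=f(x)$, has $\pi_2(j)\le1$. The textbook theorem of Pietsch says that this second example dominates every operator.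

**Pietsch's domination theorem.** For $T:X\to Y$ there is a probability measure $\nu$ on $B_{X^*}$ with
$$\|Tx\|^2\le\pi_2(T)^2\int|f(x)|^2\,d\nu(f)\qquad(x\in X). \tag{2}$$

**Definition (smooth, strictly convex).** A space $Z$ is smooth if for every $z\ne0$ there is a unique $\varphi\in Z^*$ (over the same scalar field) with $\|\varphi\|=1$, $\varphi(z)=\|z\|$. It is strictly convex if $\|z_1\|=\|z_2\|=\|\frac{z_1+z_2}2\|=1$ implies $z_1=z_2$.

For example, $\ell_\infty^2$ is not smooth at $(1,1)$: both coordinate functionals norm that point. For $1<p<\infty$ the space $\ell_p^n$ is smooth and strictly convex, and for $\|z\|=1$ the equality case of Hölder's inequality gives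
$$J(z)(x)=\sum_j|z_j|^{p-2}\bar z_jx_j, \tag{3}$$
where a term with $z_j=0$ is $0$. In any smooth $X$, $J(\lambda z)=\bar\lambda J(z)$ for $|\lambda|=1$, since $\bar\lambda J(z)$ has norm one and takes the value $1$ at $\lambda z$.

## 3. The smallest cases and the theorem

The question, posed with the paper of J. A. Chávez-Domínguez, D. Freeman, and K. Kornelson, "Frame potential for finite-dimensional Banach spaces", arXiv:1804.03677 (2018), as its source, is this: for $n\in\mathbb N$ and $1<p<\infty$, is $\Pi_2(\ell_p^n,\ell_p^n)$ smooth? It is known that for all $n>1$ the space $\Pi_2(\ell_2^n,\ell_2^n)$ is smooth, while $\Pi_2(\ell_1^n,\ell_1^n)$ and $\Pi_2(\ell_\infty^n,\ell_\infty^n)$ are not.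

Two cases can be done by hand. For $n=1$ the space is one-dimensional, hence smooth. For $p=2$ we claim that $\pi_2$ is the Hilbert–Schmidt norm on $\Pi_2(\ell_2^n,\ell_2^n)$. An orthonormal basis has weak 2-norm $1$, so $\pi_2(T)\ge\|T\|_{HS}$; and if $(x_i)$ has weak 2-norm at most $1$, then $u$ is a contraction and $\sum\|Tx_i\|^2=\|Tu\|_{HS}^2\le\|T\|_{HS}^2$. So $\Pi_2(\ell_2^n,\ell_2^n)$ is a Hilbert space, and Hilbert spaces are smooth. For other $p$ the answer is as follows.

**Theorem A.** Let $n\ge2$, $1<p<\infty$, $p\ne2$.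

* Real scalars: $\Pi_2(\ell_p^n,\ell_p^n)$ is smooth if and only if $n=2$.
* Complex scalars: $\Pi_2(\ell_p^n,\ell_p^n)$ is smooth if and only if $n=2$, or $n=3$ and $1<p<2$.

**Theorem B.** Let $1<p,q<\infty$, $n\ge1$, $m\ge3$. The following are equivalent:

* (a) $\Pi_2(\ell_p^n,\ell_q^m)$ is strictly convex;
* (b) $\Pi_2(\ell_q^m,\ell_p^n)$ is smooth;
* (c) $n\le2$, or $p=2$, or ($\mathbb K=\mathbb C$, $n=3$, $p<2$).

Moreover, if (c) holds, then $\Pi_2(\ell_p^n,Y)$ is strictly convex and $\Pi_2(Y,\ell_p^n)$ is smooth for every finite dimensional strictly convex $Y$. Finally, if $X,Y$ are finite dimensional, $X$ is smooth with $\dim X\le2$, and $Y$ is strictly convex, then $\Pi_2(Y,X)$ is smooth.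

Theorem B contains Theorem A: for $n\ge3$ take $q=p$, $m=n$; for $n=2$ use the last sentence with $X=Y=\ell_p^2$.

## 4. Trace duality: from corners to segments

Smoothness speaks about functionals on a space of operators. We want to speak about operators instead, and the trace lets us do so.

**Lemma 1.** For finite dimensional $X,Y$, the pairing $\langle S,T\rangle=\mathrm{tr}(ST)$ identifies $\Pi_2(X,Y)^*$ isometrically with $\Pi_2(Y,X)$. Hence $\Pi_2(Y,X)$ is smooth if and only if $\Pi_2(X,Y)$ is strictly convex.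

**Step 1: $|\mathrm{tr}(ST)|\le\pi_2(S)\pi_2(T)$.** The purpose is to bound the functional by $\pi_2(S)$, by passing through Hilbert spaces. Let $T:X\to Y$, $S:Y\to X$. With $\nu_T$ from (2), let $j_T:X\to L_2(\nu_T)$ be the canonical map and $H_T=j_T(X)$. Then (2) says that $v_T(j_Tx)=Tx$ is well defined on $H_T$ with $\|v_T\|\le\pi_2(T)$, so $T=v_Tj_T$ with $\pi_2(j_T)\le1$. Likewise $S=v_Sj_S$. By cyclicity of the trace,
$$\mathrm{tr}(ST)=\mathrm{tr}(v_Sj_Sv_Tj_T)=\mathrm{tr}\big((j_Sv_T)(j_Tv_S)\big),$$
where $j_Sv_T:H_T\to H_S$ and $j_Tv_S:H_S\to H_T$ act between Hilbert spaces. For an orthonormal basis $(h_i)$ of $H_T$,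
$$\sum_i\|j_Sv_Th_i\|^2\le\sup_{f\in B_{Y^*}}\sum_i|f(v_Th_i)|^2=\sup_{f\in B_{Y^*}}\|f\circ v_T\|^2\le\|v_T\|^2\le\pi_2(T)^2,$$
so $\|j_Sv_T\|_{HS}\le\pi_2(T)$; likewise $\|j_Tv_S\|_{HS}\le\pi_2(S)$. Cauchy–Schwarz for the Hilbert–Schmidt inner product gives the claim.

**Step 2: if $|\mathrm{tr}(ST)|\le\pi_2(T)$ for all $T:X\to Y$, then $\pi_2(S)\le1$.** This is the reverse estimate, and we test with a suitable $T$. Let $y_1,\dots,y_M\in Y$ have weak 2-norm at most $1$, put $c_i=\|Sy_i\|$, and choose $f_i\in B_{X^*}$ with $f_i(Sy_i)=c_i$. Let $Tx=\sum_ic_if_i(x)y_i$. It is the map $x\mapsto(c_if_i(x))_i\in\ell_2^M$, with $\pi_2\le(\sum c_i^2)^{1/2}$, followed by the contraction $b\mapsto\sum b_iy_i$. Hence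
$$\sum c_i^2=\sum c_if_i(Sy_i)=\mathrm{tr}(ST)\le\pi_2(T)\le\Big(\sum c_i^2\Big)^{1/2},$$
so $\sum\|Sy_i\|^2\le1$. As $(y_i)$ was arbitrary, $\pi_2(S)\le1$. The trace pairing is nondegenerate and the dimensions agree, so every functional on $\Pi_2(X,Y)$ has the form $\mathrm{tr}(S\,\cdot)$; with Step 1 the identification is isometric.

**Step 3: $Z$ is smooth if and only if $Z^*$ is strictly convex.** We apply this with $Z=\Pi_2(Y,X)$, whose dual is $\Pi_2(X,Y)$ by the first two steps with $X,Y$ exchanged. If $\varphi_1\ne\varphi_2$ are norm-one functionals that both norm some $z\ne0$, their midpoint takes the value $\|z\|$ at $z$, so it has norm $1$, and $Z^*$ is not strictly convex. Conversely, let $\|\varphi_1\|=\|\varphi_2\|=\|\frac{\varphi_1+\varphi_2}2\|=1$ with $\varphi_1\ne\varphi_2$. By compactness (and multiplication by a unimodular scalar) the midpoint takes the value $1$ at some $z$ with $\|z\|=1$. As $|\varphi_l(z)|\le1$, both values equal $1$, so $Z$ is not smooth at $z$. $\square$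

From now on the question is whether the unit sphere of $\Pi_2(X,Y)$ contains a segment. We need families that attain the norm.

**Lemma 2.** The supremum defining $\pi_2(T)$ is attained: there are $x_1,\dots,x_M$ with weak 2-norm at most $1$ and $\sum\|Tx_i\|^2=\pi_2(T)^2$.

*Proof.* The only obstacle to compactness is that the number of vectors is not bounded. To a family $(x_i)$ associate the Hermitian form $f\mapsto\sum|f(x_i)|^2$ on $X^*$, which determines the weak 2-norm, and the number $\sum\|Tx_i\|^2$. With $n=\dim X$, this pair lies in a real vector space of dimension at most $n^2+1$, and it is the sum of the pairs of the single vectors $x_i$. By the conic Carathéodory theorem it is a combination, with coefficients $\lambda_i\ge0$, of at most $n^2+1$ of these, so it is the pair of a family of at most $n^2+1$ vectors $\sqrt{\lambda_i}\,x_i$. So families of $M=n^2+1$ vectors suffice (add zeros). Weak 2-norm at most $1$ forces $\|x_i\|\le1$, so these families form a compact set, on which $\sum\|Tx_i\|^2$ is continuous. $\square$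

## 5. What two operators with a norm-one midpoint have in common

Throughout this section $X$ is smooth, $Y$ is strictly convex, $\pi_2(T_1)=\pi_2(T_2)=\pi_2(T)=1$, $T=\frac12(T_1+T_2)$, and $x_1,\dots,x_M$ is a family that attains $\pi_2(T)=1$. We want to know when $T_1=T_2$ follows.

**Step 1: $T_1$ and $T_2$ agree on the attaining vectors.** We have
$$1=\Big(\sum\|Tx_i\|^2\Big)^{1/2}\le\Big(\sum\Big(\frac{\|T_1x_i\|+\|T_2x_i\|}2\Big)^2\Big)^{1/2}\le\frac12\sum_{l=1,2}\Big(\sum_i\|T_lx_i\|^2\Big)^{1/2}\le1 .$$
So equality holds throughout. Strict convexity of $\ell_2^M$ gives $\|T_1x_i\|=\|T_2x_i\|$ for all $i$. Equality in the first inequality gives $\|Tx_i\|=\|T_1x_i\|=\|T_2x_i\|$ for all $i$, and strict convexity of $Y$ gives $T_1x_i=T_2x_i$. Put $E=\mathrm{span}\{x_i\}$. Then $E\neq0$ and $T_1=T_2$ on $E$.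

If $E=X$ we are done, and it is tempting to hope that this settles everything. The hope fails because attaining vectors need not span; an example follows Step 3. Outside $E$ we need other information, and it comes from the Pietsch measures.

**Step 2: $T_1$ and $T_2$ both vanish on a second subspace.** Put $ub=\sum b_ix_i$, so $\|u\|\le1$, and let
$$K=\Big\{f\in B_{X^*}:\sum_i|f(x_i)|^2=1\Big\},\qquad K^\perp=\bigcap_{f\in K}\ker f .$$
Let $\nu_l$ be a Pietsch measure for $T_l$. As $\sum_i|f(x_i)|^2\le1$ on $B_{X^*}$,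
$$1=\sum_i\|T_lx_i\|^2\le\int\sum_i|f(x_i)|^2\,d\nu_l(f)\le1 ,$$
so $\nu_l(K)=1$. Hence $K\ne\emptyset$, and if $x\in K^\perp$ then $\|T_lx\|^2\le\int_K|f(x)|^2d\nu_l=0$. So $T_1=T_2=0$ on $K^\perp$, and therefore $T_1=T_2$ on $E+K^\perp$. The annihilator of $E+K^\perp$ in $X^*$ is the set of elements of $\mathrm{span}\,K$ that vanish on $E$. This proves the first criterion:
$$\text{if no nonzero element of }\mathrm{span}\,K\text{ vanishes on }E,\text{ then }T_1=T_2. \tag{4}$$

**Step 3: elements of $K$ are norming functionals at points of $E$.** The purpose is to make (4) checkable. For $f\in K$ let $a(f)=(\overline{f(x_i)})_i$, a unit vector of $\ell_2^M$, and $z_f=u\,a(f)=\sum_i\overline{f(x_i)}\,x_i\in E$. Then $f(z_f)=\sum|f(x_i)|^2=1$, while $\|z_f\|\le1$ and $\|f\|\le1$. So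
$$\|z_f\|=\|f\|=1,\qquad f=J(z_f),\qquad \|f|_E\|=1. \tag{5}$$

*Example: $E$ can be a proper subspace.* Let $X=\ell_p^2$ with $1<p<2$, $p'=\frac p{p-1}>2$, and $Tx=x_1y$ with $\|y\|=1$. Then $\pi_2(T)=1$, attained at the single vector $e_1$. Let $x_i=(\alpha_i,\beta_i)$ be any attaining family. Then $\sum|\alpha_i|^2=1$, so the first coordinate functional $f$ belongs to $K$, and its point $z_f$ has norm one with first coordinate $1$, so $z_f=e_1$ and $\sum\bar\alpha_i\beta_i=0$. Therefore $\sum_i|g_1\alpha_i+g_2\beta_i|^2=|g_1|^2+B|g_2|^2$ with $B=\sum|\beta_i|^2$. On the functionals with $|g_1|^{p'}=1-s$, $|g_2|^{p'}=s$ this equals $(1-s)^{2/p'}+Bs^{2/p'}$, which exceeds $1$ for small $s>0$ if $B>0$, because $2/p'<1$. So $B=0$, and every attaining family lies in the line $\mathbb Ke_1$.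

**Step 4: small $K$ is harmless.** Call $f,f'\in K$ equivalent if $f=\lambda f'$ with $|\lambda|=1$. Suppose $f|_E=\lambda f'|_E$ with $f,f'\in K$. By (5), $|\lambda|=1$; then $a(f)=\bar\lambda a(f')$, $z_f=\bar\lambda z_{f'}$, and $f=J(\bar\lambda z_{f'})=\lambda f'$. So inequivalent elements of $K$ have linearly independent restrictions to $E$. If $K$ has at most two classes, then $\dim\mathrm{span}\,K\le2$. If $\dim\mathrm{span}\,K\le2$, then $\mathrm{span}\,K$ has a basis of one element of $K$ or of two inequivalent ones, and restriction to $E$ is injective on it. With (4):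
$$\text{if }K\text{ has at most two classes, or }\dim\mathrm{span}\,K\le2,\text{ then }T_1=T_2. \tag{6}$$

So a counterexample needs at least three independent norming functionals at points of $E$, with $E\ne X$: exactly what the ellipse of Section 1 offers.

**Proposition 3.** Let $Y$ be strictly convex. If $X$ is smooth and $\dim X\le2$, or if $X=\ell_2^n$, then $\Pi_2(X,Y)$ is strictly convex.

*Proof.* We keep the notation above and show $T_1=T_2$. If $\dim E=\dim X$, this is Step 1. If $\dim E=1$, all $z_f$ are unit vectors in one line, so they are unimodular multiples of one another, $K$ has one class by $f=J(z_f)$, and (6) applies. These two cases cover every smooth $X$ with $\dim X\le2$. If $X=\ell_2^n$, then $f=J(z_f)=\langle\cdot,z_f\rangle$ with $z_f\in E$, so every element of $\mathrm{span}\,K$ is $\langle\cdot,z\rangle$ with $z\in E$; if it vanishes on $E$ it vanishes at $z$, so $z=0$, and (4) applies. $\square$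

## 6. Complex $\ell_p^3$ with $p<2$: a concave function on density matrices

**Proposition 4.** Let $\mathbb K=\mathbb C$, $1<p<2$, and let $Y$ be strictly convex. Then $\Pi_2(\ell_p^3,Y)$ is strictly convex.

Use the notation of Section 5 with $X=\ell_p^3$. The cases $\dim E=1,3$ go as in Proposition 3, so let $\dim E=2$. We must bound the number of classes in $K$. The contacts are the unit vectors $a$ at which $\|ua\|_p^p$ takes its maximal value $1$. As a function of $a$ this is hard to control, but it becomes concave once we pass from unit vectors to positive operators of trace one.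

**Step 1: linearization.** Let $H=(\ker u)^\perp\subset\ell_2^M$, so $\dim H=2$. If $b\in\ker u$ and $f\in K$, then $0=f(ub)=\sum b_if(x_i)=\langle b,a(f)\rangle$, so $a(f)\in H$. Write $(ub)_j=\langle b,w_j\rangle$ for $b\in H$, with $w_j\in H$, $j=1,2,3$. The $w_j$ span $H$, because $u|_H$ is injective. Let $W_j=w_jw_j^*$ and $P_a=aa^*$ (so $P_ab=\langle b,a\rangle a$), let $\mathfrak S$ be the compact convex set of positive operators of trace $1$ on $H$, and put
$$F(\rho)=\sum_{j=1}^3(\mathrm{tr}\,\rho W_j)^{p/2}\quad(\rho\in\mathfrak S).$$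
For a unit vector $a\in H$, $\mathrm{tr}(P_aW_j)=|\langle a,w_j\rangle|^2$, hence $F(P_a)=\|ua\|_p^p\le1$. If $f\in K$, then $F(P_{a(f)})=\|z_f\|^p=1$. Moreover $P_{a(f)}$ determines the class of $f$: if $P_{a(f)}=P_{a(f')}$, then $a(f)=\lambda a(f')$ with $|\lambda|=1$, so $z_f=\lambda z_{f'}$ and $f=\bar\lambda f'$.

The trace-zero Hermitian operators on $H$ form a real space of dimension $3$. Let $V$ be its subspace of those $A$ with $\mathrm{tr}(AW_j)=0$ for $j=1,2,3$. The remaining steps treat the possible values of $\dim V$.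

**Step 2: $V=0$ gives one class.** The three functionals $A\mapsto\mathrm{tr}(AW_j)$ on a $3$-dimensional space have trivial common kernel, so they are linearly independent; in particular each $w_j\ne0$. Also $\rho\mapsto(\mathrm{tr}\,\rho W_j)_j$ is injective on $\mathfrak S$, and $t^{p/2}$ is strictly concave because $p<2$, so $F$ is strictly concave on $\mathfrak S$. Let $\rho_0$ be its unique maximizer. If $\rho_0$ were invertible, then $\mathrm{tr}\,\rho_0W_j=\langle\rho_0w_j,w_j\rangle>0$, and $\rho_0$ would be interior to $\mathfrak S$ within the operators of trace $1$, so the derivative of $F$ would vanish there: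
$$\sum_j(\mathrm{tr}\,\rho_0W_j)^{p/2-1}\,\mathrm{tr}(AW_j)=0\quad\text{for all trace-zero Hermitian }A,$$
against linear independence. So $\rho_0$ is a rank one projection, whence $F(\rho_0)\le1$. For $f\in K$ we have $F(P_{a(f)})=1\ge F(\rho_0)=\max F$, so $P_{a(f)}=\rho_0$. Hence $K$ has one class.

**Step 3: $V\neq0$ puts all contacts into one translate of $V$.** Let $0\ne A\in V$. For $\rho\in\mathfrak S$ the segment $\{\rho+tA:t\in\mathbb R\}\cap\mathfrak S$ ends at noninvertible elements of $\mathfrak S$, that is, at rank one projections (recall $\dim H=2$), and $F$ is constant on it. So $\max_{\mathfrak S}F$ is attained at a rank one projection; it is therefore at most $1$, and equal to $1$ because $K\ne\emptyset$. So every $P_{a(f)}$, $f\in K$, is a maximizer of $F$ on $\mathfrak S$. If two maximizers had different vectors $(\mathrm{tr}\,\rho W_j)_j$, strict concavity of $t^{p/2}$ would make $F$ larger at their midpoint. So all maximizers have the same vector, which means that they lie in one translate of $V$.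

**Step 4: $\dim V=1$ gives at most two classes.** Rank one projections are extreme points of $\mathfrak S$, and a line contains at most two extreme points of a convex set.

**Step 5: $\dim V=2$ gives $\dim\mathrm{span}\,K\le2$.** Now the functionals $A\mapsto\mathrm{tr}(AW_j)$ span a line, so the traceless parts of the $W_j$ are pairwise proportional. For $w_j\ne0$ write $W_j=\frac{|w_j|^2}2(I+U_j)$, where $U_j$ is a traceless Hermitian unitary; then $U_j=\pm U$ for a fixed $U$. So each $w_j$ lies in one of the two orthogonal eigenlines of $U$. In coordinates $(\beta_1,\beta_2)$ of $H$ for an orthonormal basis of eigenvectors, each $(ub)_j$ has the form $s_j\beta_{i(j)}$ with $i(j)\in\{1,2\}$. By (3), for $f\in K$ and $b=a(f)$,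
$$f(x)=|\beta_1|^{p-2}\bar\beta_1\sum_{i(j)=1}|s_j|^{p-2}\bar s_jx_j+|\beta_2|^{p-2}\bar\beta_2\sum_{i(j)=2}|s_j|^{p-2}\bar s_jx_j$$
(terms with a zero entry are $0$). So $K$ lies in the span of two fixed functionals.

**Step 6: $\dim V=3$ is impossible.** Every $W_j$ would be a multiple of $I$; having rank at most one, it would be $0$, so all $w_j=0$, but they span $H$.

In all possible cases (6) gives $T_1=T_2$. $\square$

Notice what would break for four coordinates: four functionals on the $3$-dimensional space of trace-zero Hermitian operators are never linearly independent, so Step 2 cannot exclude an invertible maximizer. Section 9 shows that for $n=4$ the conclusion is in fact false.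

Propositions 3 and 4 say that if (c) holds, then $\Pi_2(\ell_p^n,Y)$ is strictly convex for every strictly convex $Y$, and Lemma 1 then makes $\Pi_2(Y,\ell_p^n)$ smooth. In the same way Proposition 3 and Lemma 1 give the last sentence of Theorem B. With $Y=\ell_q^m$ we have (c)$\Rightarrow$(a), and (a)$\Leftrightarrow$(b) is Lemma 1. What remains is (a)$\Rightarrow$(c).

## 7. A spreading ellipse yields a segment in the unit sphere

**Proposition 5.** If the finite dimensional smooth space $X$ has a spreading ellipse, then $\Pi_2(X,\ell_q^m)$ is not strictly convex for all $1<q<\infty$, $m\ge3$.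

Let $u$, $a_1,\dots,a_N$, $f_k=J(ua_k)$ be the spreading ellipse. The plan is to map $X$ to a Hilbert space by averaging the $f_k$, and to use the third dimension of the image, which the plane $u(\ell_2^2)$ does not see.

**Step 1: a target map.** We need a contraction $v:\ell_2^3\to\ell_q^m$ that keeps the norms of two basis vectors and does not kill the third: $\|ve_1\|=\|ve_2\|=1$, $ve_3\ne0$. For $q\ge2$ take the inclusion into the first three coordinates, as $\|\cdot\|_q\le\|\cdot\|_2$. For $q<2$ let $\mu$ be the probability measure with weights $\frac14,\frac14,\frac12$ on three points. The functions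
$$g_1=(1,1,1),\quad g_2=(1,1,-1),\quad g_3=\sqrt2\,(1,-1,0)$$
are orthonormal in $L_2(\mu)$: $\langle g_1,g_2\rangle=\frac14+\frac14-\frac12=0$, $\langle g_3,g_1\rangle=\langle g_3,g_2\rangle=\sqrt2(\frac14-\frac14)=0$, and $\|g_3\|_2^2=2(\frac14+\frac14)=1$. Let $v$ be $e_i\mapsto g_i$ followed by the contraction $L_2(\mu)\to L_q(\mu)\cong\ell_q^3\subset\ell_q^m$. As $|g_1|=|g_2|=1$ everywhere, $\|g_1\|_q=\|g_2\|_q=1$.

**Step 2: the averaging map.** Let $j:X\to\ell_2^N$, $jx=N^{-1/2}(f_k(x))_k$. By the first example in Section 2, $\pi_2(j)\le1$, and $\mathrm{rank}\,j=\dim\mathrm{span}\{f_k\}\ge3$. The functional $f_k\circ u$ on $\ell_2^2$ has norm at most $1$ and takes the value $1$ at the unit vector $a_k$, so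
$$f_k(ub)=\langle b,a_k\rangle\qquad(b\in\ell_2^2). \tag{7}$$
Hence $\|ju\|_{HS}^2=\frac1N\sum_k|a_k|^2=1$.

**Step 3: the two operators.** Let $b_1,b_2$ be an orthonormal basis of $\ell_2^2$ of eigenvectors of $(ju)^*(ju)$, so $jub_1\perp jub_2$. As $\dim j(X)\ge3$, we can choose orthonormal $h_1,h_2,h_3\in j(X)$ and $s_1,s_2\ge0$ with $jub_l=s_lh_l$ for $l=1,2$; then $s_1^2+s_2^2=\|ju\|_{HS}^2=1$. Put
$$T_1x=\sum_{l=1}^3\langle jx,h_l\rangle\,ve_l,\qquad T_2x=\sum_{l=1}^2\langle jx,h_l\rangle\,ve_l .$$
Each is $j$ followed by contractions, so $\pi_2(T_1),\pi_2(T_2)\le1$. They differ: if $jx=h_3$, then $T_1x-T_2x=ve_3\ne0$.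

**Step 4: the midpoint has norm one.** For $T=\frac12(T_1+T_2)$ we have $Tub_l=s_lve_l$ for $l=1,2$, since $jub_l\perp h_3$. So $\sum_{l=1}^2\|Tub_l\|^2=s_1^2+s_2^2=1$, while $(ub_1,ub_2)$ has weak 2-norm $\|u\|\le1$. Thus $\pi_2(T)\ge1$, and $\pi_2(T)\le\frac12(\pi_2(T_1)+\pi_2(T_2))\le1$ forces all three norms to be $1$. $\square$

It remains to find spreading ellipses. If $\ell_p^{n_0}$ has one and $n\ge n_0$, compose $u$ with the coordinate inclusion $\ell_p^{n_0}\subset\ell_p^n$: the norming functionals are composed with the coordinate projection, so the dimension of their span is unchanged. Hence it suffices to treat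

* real scalars, $n=3$, $p\ne2$ (Sections 8, 10–12);
* complex scalars, $n=4$, $p<2$ (Section 9);
* complex scalars, $n=3$, $p>2$ (Section 9).

## 8. Quadratic interpolation, and real $\ell_p^3$ for $p\in(1,2)\cup[4,\infty)$

We return to the circle $v(\theta)$ of Section 1 and ask for which $p$ it still helps. Put $x_j=\cos^2(\theta-\frac{2\pi j}3)\in[0,1]$. Then $\|v(\theta)\|_p^p=\sum_jh(x_j)$ with
$$h(x)=x^{p/2},\qquad h'''(x)=\tfrac p2\big(\tfrac p2-1\big)\big(\tfrac p2-2\big)x^{p/2-3}\quad\text{on }(0,1].$$
The sums $\sum x_j=\frac32$ and $\sum x_j^2=\frac98$ do not depend on $\theta$, so $\sum I(x_j)$ is constant for every polynomial $I$ of degree at most $2$. To maximize $\sum h(x_j)$ we therefore look for such an $I$ with $h\le I$ and equality at the $x_j$ of some $\theta$.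

**Lemma 6.** Let $h$ be continuous on $[0,1]$ and $C^3$ on $(0,1]$, $\alpha\in(0,1)$, $\beta\in\{0,1\}$, and let $I$ be the polynomial of degree at most $2$ with $I(\alpha)=h(\alpha)$, $I'(\alpha)=h'(\alpha)$, $I(\beta)=h(\beta)$. For each $x\in[0,1]\setminus\{\alpha,\beta\}$ there is $\zeta\in(0,1)$ with
$$h(x)-I(x)=\frac{h'''(\zeta)}6(x-\alpha)^2(x-\beta). \tag{8}$$

*Proof.* Choose $\lambda$ such that $g=h-I-\lambda(\cdot-\alpha)^2(\cdot-\beta)$ vanishes at $x$. Then $g$ has the three distinct zeros $\alpha,\beta,x$ in $[0,1]$. By Rolle, $g'$ has two zeros in $(0,1)$, each strictly between consecutive ones of these, and $g'(\alpha)=0$ as well; so $g'$ has three distinct zeros in $(0,1)$. Rolle twice more gives $\zeta\in(0,1)$ with $0=g'''(\zeta)=h'''(\zeta)-6\lambda$. $\square$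

**Proposition 7.** Real $\ell_p^3$ has a spreading ellipse if $1<p<2$ or $p\ge4$.

**Step 1: the contraction.** We find the maximum of $\|v(\theta)\|_p$. In this range $h'''\ge0$, since $\frac p2-1$ and $\frac p2-2$ are both negative for $p<2$, and both nonnegative for $p\ge4$. With $\alpha=\frac14$, $\beta=1$, (8) gives $h\le I$ on $[0,1]$. So $\sum h(x_j)\le\sum I(x_j)$, a constant, with equality when $(x_j)$ is a permutation of $(1,\frac14,\frac14)$. This occurs at $\theta=0,\frac{2\pi}3,\frac{4\pi}3$, and the constant is $1+2^{1-p}$. With $\kappa_0^p(1+2^{1-p})=1$, the linear map $u$ with $u(\cos\theta,\sin\theta)=\kappa_0v(\theta)$ is a contraction with contacts at these three angles.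

**Step 2: the span.** At $\theta=\frac{2\pi k}3$ the point $z_k$ is $\kappa_0$ times the vector with $k$-th entry $1$ and the other entries $-\frac12$. By (3), $f_k$ is $\kappa_0^{p-1}$ times the vector with $k$-th entry $1$ and the other entries $-c$, where $c=2^{1-p}$. The matrix with rows $f_k$ is proportional to $(1+c)\mathrm{Id}-c\mathbf 1\mathbf 1^T$, with eigenvalues $1+c,1+c,1-2c$. As $2c=2^{2-p}\ne1$ for $p\ne2$, all are nonzero, and the $f_k$ span $\mathbb R^3$. $\square$

## 9. Complex scalars: four equiangular vectors, and complexification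

**Proposition 8.** Complex $\ell_p^4$ has a spreading ellipse if $1<p<2$.

**Step 1: a configuration with constant moments.** We need coordinates for which the first two moments of $x_j=|\langle a,w_j\rangle|^2$ do not depend on the unit vector $a$. Let $\omega=e^{2\pi i/3}$ and, in $\mathbb C^2$,
$$w_1=(1,0),\qquad w_{k+2}=\tfrac1{\sqrt3}(1,\sqrt2\,\omega^k)\quad(k=0,1,2).$$
These are unit vectors, and $|\langle w_j,w_k\rangle|^2=\frac13$ for $j\ne k$: this is clear if one of them is $w_1$, and otherwise the inner product is $\frac13(1+2\omega^{\pm1})$ with $|1+2\omega^{\pm1}|^2=1+4-2=3$. For a unit vector $a=(\xi_1,\xi_2)$ put $A=|\xi_1|^2$. Then $x_1=A$ and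
$$x_{k+2}=\tfrac13\Big(A+2(1-A)+2\sqrt2\,\mathrm{Re}(\xi_1\bar\xi_2\omega^k)\Big)=\tfrac13\Big(2-A+2\sqrt2\sqrt{A(1-A)}\cos\big(\psi+\tfrac{2\pi k}3\big)\Big)$$
for some angle $\psi$. The cosines sum to $0$ and their squares to $\frac32$. Hence $\sum x_j=A+(2-A)=2$ and
$$\sum x_j^2=A^2+\tfrac13(2-A)^2+\tfrac43A(1-A)=\tfrac43 .$$

**Step 2: the contraction.** As $p<2$, $h'''>0$, and (8) with $\alpha=\frac13$, $\beta=1$ gives $h\le I$ on $[0,1]$. So $\sum x_j^{p/2}\le\sum I(x_j)$, a constant, with equality at $a=w_k$, where $(x_j)$ is a permutation of $(1,\frac13,\frac13,\frac13)$. With $\kappa_0^p(1+3\cdot3^{-p/2})=1$, $ua=\kappa_0(\langle a,w_j\rangle)_{j\le4}$ is a contraction with contacts $w_1,\dots,w_4$.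

**Step 3: the span.** Let $g_{kj}=\langle w_k,w_j\rangle$ and $G=(g_{kj})=\mathrm{Id}+S'$. The point $uw_k$ is $\kappa_0(g_{kj})_j$. For $j\ne k$, $|g_{kj}|^{p-2}=3^{(2-p)/2}$. So by (3) the matrix with rows $f_k$ is $\kappa_0^{p-1}\big(\mathrm{Id}+3^{(2-p)/2}\,\overline{S'}\big)$. From $\sum x_j=2$ for all unit $a$ we get $\sum_jw_jw_j^*=2\,\mathrm{Id}$ on $\mathbb C^2$, so the Gram matrix $G$ has eigenvalues $2,2,0,0$, and the Hermitian matrix $S'$, hence also $\overline{S'}$, has eigenvalues $\pm1$. So the matrix of the $f_k$ has eigenvalues proportional to $1\pm3^{(2-p)/2}$, which are nonzero because $p\neq2$, and the span is $4$-dimensional. $\square$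

**Proposition 9.** Let $p>2$. If real $\ell_p^3$ has a spreading ellipse, so does complex $\ell_p^3$.

*Proof.* Let $u$ be a real one and $u_{\mathbb C}$ its complexification. We check that $u_{\mathbb C}$ is still a contraction. For $a,b\in\mathbb R^2$, with squares taken entrywise, the triangle inequality in $\ell_{p/2}^3$ (here $p/2\ge1$) gives
$$\|u_{\mathbb C}(a+ib)\|_p^2=\|(ua)^2+(ub)^2\|_{p/2}\le\|(ua)^2\|_{p/2}+\|(ub)^2\|_{p/2}=\|ua\|_p^2+\|ub\|_p^2\le|a|^2+|b|^2 .$$
The real contacts remain contacts, the functionals are the same by (3), and the span of real vectors has the same dimension over $\mathbb R$ and over $\mathbb C$. $\square$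

## 10. Real $\ell_p^3$ for $2<p<4$: the symmetric ellipse fails, and a family around it

One case is left.

**Proposition 10.** Real $\ell_p^3$ has a spreading ellipse if $2<p<4$.

The natural attempt is the circle of Section 8. For $2<p<4$, however, $h'''<0$ on $(0,1]$, so the interpolation inequality of Proposition 7 is reversed: the three former contacts are now points where $\|v(\theta)\|_p$ is smallest. To locate the largest value we change the nodes: with $\alpha=\frac34$, $\beta=0$, (8) reads $h(x)-I(x)=\frac{h'''(\zeta)}6x(x-\frac34)^2\le0$, strictly unless $x\in\{0,\frac34\}$. So the maximum of $\|v(\theta)\|_p$ occurs exactly when all $x_j\in\{0,\frac34\}$, that is, as $\sum x_j=\frac32$, when $(x_j)$ is a permutation of $(0,\frac34,\frac34)$. The contact points are then $\pm2^{-1/p}$ times $(0,1,-1)$, $(-1,0,1)$, $(1,-1,0)$. But at a vector with entries in $\{0,\pm t\}$, formula (3) only multiplies by a scalar. The three functionals lie in $E_0$, and their span has dimension $2$. The attempt fails at the last moment: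 right contraction, right number of contacts, wrong span.

The way out is to tilt the plane. We build a two-parameter family of ellipses that keep three contacts, and show that the functionals cannot stay dependent throughout. Put
$$r=p-1\in(1,3),\qquad\varphi(x)=|x|^r\,\mathrm{sgn}\,x,$$
so $\varphi$ is $C^1$ with $\varphi'(x)=r|x|^{r-1}$, in particular $\varphi'(0)=0$; $|x|^p$ is $C^2$; and $J(z)=\varphi(z)$ entrywise. We write $Q$ both for a quadratic form on $\mathbb R^2$ and for its symmetric bilinear form.

**Step 1: setting up the perturbation.** We parametrize planes near $E_0$ and ellipses in them. For $t=(t_1,t_2)\in\mathbb R^2$ near $0$ let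
$$\iota_t(y)=\big(y_1,\ y_2,\ -(1+t_1)y_1-(1+t_2)y_2\big),\qquad N_t(y)=\|\iota_ty\|_p\qquad(y\in\mathbb R^2).$$
Define $y(\theta)$ by $\iota_0y(\theta)=\kappa_0v(\theta)$, where now $2\kappa_0^p(\frac34)^{p/2}=1$. Let $Q_0$ be the multiple of $y_1^2+y_2^2+(y_1+y_2)^2=\|\iota_0y\|_2^2$ with $Q_0(y(\theta))=1$ for all $\theta$ (possible, since $\|v(\theta)\|_2^2=\frac32$). By the paragraph above, $N_0(y(\theta))\le1$, with equality iff $\theta\equiv\frac\pi6$ mod $\frac\pi3$; modulo $\pi$ these are three angles $\theta_1,\theta_2,\theta_3$, with $\iota_0y(\theta_k)$ in the directions $(0,1,-1),(-1,0,1),(1,-1,0)$. For $(Q,t)$ near $(Q_0,0)$, with $Q$ in the $3$-dimensional space of quadratic forms, put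
$$R_{Q,t}(\theta)=N_t(y(\theta))^p\,Q(y(\theta))^{-p/2},$$
which is jointly $C^2$.

**Step 2: the three maxima are nondegenerate, so they persist.** We have $(|\cos|^p)''=p|\cos|^{p-2}\big[(p-1)-p\cos^2\big]$. At $\theta_k$ one of the three cosines is $0$ and contributes $0$, and the other two have square $\frac34$. So
$$R_{Q_0,0}''(\theta_k)=2\kappa_0^p\,p\big(\tfrac34\big)^{p/2-1}\big(\tfrac p4-1\big)<0 ,$$
because $p<4$. The implicit function theorem, applied to the $C^1$ function $\partial_\theta R$, gives for $(Q,t)$ near $(Q_0,0)$ unique critical points $\theta_k(Q,t)$ in fixed small intervals around $\theta_k$ (mod $\pi$) on which $R''<0$. They are $C^1$ in $(Q,t)$, they are strict maxima on these intervals, and their values $M_k(Q,t)$ are $C^1$. Outside the intervals $R<1$, at $(Q_0,0)$ and by compactness for $(Q,t)$ nearby.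

**Step 3: adjusting $Q$ so that all three maxima equal $1$.** At $(Q_0,0)$ the $\theta$-derivative vanishes at the contacts and $N_0=Q_0=1$ there, so $\partial_QM_k[q]=-\frac p2q(y(\theta_k))$. A quadratic form on $\mathbb R^2$ that vanishes on three distinct lines is $0$, so $q\mapsto(q(y(\theta_k)))_{k\le3}$ is an isomorphism of $3$-dimensional spaces. By the implicit function theorem there are positive definite $Q_t$, continuous in $t$, with $M_k(Q_t,t)=1$ for $k=1,2,3$. Then $R_{Q_t,t}\le1$ everywhere, that is, $N_t^2\le Q_t$. So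
$$\iota_t:(\mathbb R^2,Q_t)\cong\ell_2^2\to\ell_p^3$$
is a contraction with three contacts $y_k=y_k(t)$, $N_t(y_k)=Q_t(y_k)=1$, continuous in $t$. Put $z_k=\iota_ty_k$ and $f_k=J(z_k)=\varphi(z_k)$; with a suitable choice of signs,
$$z_1(0)=2^{-1/p}(0,1,-1),\quad z_2(0)=2^{-1/p}(-1,0,1),\quad z_3(0)=2^{-1/p}(1,-1,0).$$

If $f_1,f_2,f_3$ are linearly independent for some $t$ near $0$, Proposition 10 is proved. From here on **suppose, for contradiction, that they are dependent for all $t$ near $0$.**

## 11. Dependence for every tilt forces an identity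

**Step 4: the dependence relation is the same for points and functionals.** As in (7), $f_k\circ\iota_t$ has norm $1$ on $(\mathbb R^2,Q_t)$, attained at $y_k$, so $f_k(\iota_ty)=Q_t(y_k,y)$. Hence
$$G_{kl}:=f_k(z_l)=Q_t(y_k,y_l)\ \text{ is symmetric and }\ G_{kk}=1. \tag{9}$$
Let $c=c(t)$ be the vector with $c_3=1$ and $\sum_kc_ky_k=0$. It exists, is unique, and is continuous for small $t$, because $y_1,y_2$ are independent; and $c(0)=(1,1,1)$ because $\sum z_k(0)=0$. If $\sum b_kf_k=0$ with $b\ne0$, composing with $\iota_t$ gives $Q_t(\sum b_ky_k,\cdot)=0$, so $\sum b_ky_k=0$ and $b$ is proportional to $c$. Therefore $\sum c_kz_k=0=\sum c_kf_k$. Let $Z(t)=(z_{kj})$ have rows $z_k$. Each column $x=(z_{1j},z_{2j},z_{3j})$ satisfies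
$$c\cdot x=0,\qquad c\cdot\varphi(x)=0. \tag{10}$$

**Step 5: system (10) determines the columns up to scaling.** Near $(0,1,-1)$ write $x=(\delta,y,-1)$. Then (10) is $c_1\delta+c_2y-c_3=0$, $c_1\varphi(\delta)+c_2\varphi(y)-c_3=0$, with Jacobian $\begin{pmatrix}1&1\\0&r\end{pmatrix}$ in $(\delta,y)$ at $\delta=0$, $y=1$, $c=(1,1,1)$. It is invertible, so for $c$ near $(1,1,1)$ the solution near $(0,1,-1)$ is unique up to scaling and $C^1$ in $c$. By permuting coordinates the same holds near $(1,0,-1)$ and $(1,-1,0)$. Call these solutions $X^1(c),X^2(c),X^3(c)$. The columns of $Z(0)$ are $2^{-1/p}(0,-1,1)$, $2^{-1/p}(1,0,-1)$, $2^{-1/p}(-1,1,0)$. So for small $t$ the $j$-th column of $Z(t)$ is $\rho_jX^j(c(t))$ with $\rho_j\ne0$ of fixed sign.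

**Step 6: the normalization determines the scalars.** With $R_j=|\rho_j|^p$, the conditions $G_{kk}=\sum_j|z_{kj}|^p=1$ read
$$\sum_jR_j|X^j_k|^p=1\qquad(k=1,2,3). \tag{11}$$
At $c=(1,1,1)$ the matrix of this linear system is $\begin{pmatrix}0&1&1\\1&0&1\\1&1&0\end{pmatrix}$, with determinant $2$. So near $(1,1,1)$ the system has a unique solution $R_j=R_j(c)$, and it is $C^1$ in $c$. Hence $Z(t)$ is determined by $c(t)$.

**Step 7: every $c$ near $(1,1,1)$ occurs.** The aim is to turn a statement about tilts $t$ into one about $c$. The rows of $Z(t)$ span the plane $\iota_t(\mathbb R^2)$, and this plane determines $t$. So the continuous map $t\mapsto(c_1(t),c_2(t))$ is injective on a neighborhood of $0$ in $\mathbb R^2$. By Brouwer's invariance of domain its image contains a neighborhood of $(1,1)$. Since $G_{12}=\sum_j\varphi(z_{1j})z_{2j}$ and $G_{12}=G_{21}$, we get for all $c$ near $(1,1,1)$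
$$\sum_jR_j(c)\big[\varphi(X^j_1)X^j_2-\varphi(X^j_2)X^j_1\big]=0. \tag{12}$$
(Scaling $c$ does not affect (10), so $c_3=1$ is no restriction.) Multiplying $X^j$ by $\lambda_j\ne0$ replaces $R_j$ by $|\lambda_j|^{-p}R_j$ in (11) and multiplies the bracket in (12) by $|\lambda_j|^p$. So (12) is unchanged, and we may use any $C^1$ normalization of the $X^j$.

## 12. The identity fails to first order

We test (12) along a path symmetric under exchange of the last two coordinates, differentiate once, and expand.

**Step 8: a symmetric path.** Let $c=(\sigma,e^\eta,e^{-\eta})$ with $\sigma$ near $1$, $\eta$ near $0$; $\sigma$ is fixed while we differentiate in $\eta$. Normalize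
$$X^1=(\delta,e^{-\omega},-e^\omega),\qquad X^2=(1,C,D),$$
with $\delta,\omega,C$ near $0$, $D$ near $-1$, all $C^1$. Let $\tau$ exchange the last two entries. If $x$ solves (10) for $c(\eta)$, then $\tau x$ solves it for $\tau c(\eta)=c(-\eta)$. Now $-\tau X^1(\eta)=(-\delta(\eta),e^{\omega(\eta)},-e^{-\omega(\eta)})$ is a solution for $c(-\eta)$ near $(0,1,-1)$ with the same normalization, so it equals $X^1(-\eta)$: $\delta$ and $\omega$ are odd in $\eta$. Likewise we may take $X^3(\eta)=\tau X^2(-\eta)=(1,D(-\eta),C(-\eta))$. The equations (11) are then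
$$\begin{aligned}R_1|\delta|^p+R_2+R_3&=1,\\ R_1e^{-p\omega}+R_2|C(\eta)|^p+R_3|D(-\eta)|^p&=1,\\ R_1e^{p\omega}+R_2|D(\eta)|^p+R_3|C(-\eta)|^p&=1.\end{aligned}$$
Replacing $\eta$ by $-\eta$ and exchanging $R_2,R_3$ preserves the first and swaps the other two. By uniqueness $R_2(\eta)=R_3(-\eta)$, and $R_1$ is even.

**Step 9: the equations to be differentiated.** From (10) for $X^1$,
$$\sigma\delta+e^{\eta-\omega}-e^{\omega-\eta}=0,\qquad\sigma\varphi(\delta)+e^{\eta-r\omega}-e^{r\omega-\eta}=0 .$$
Let a prime denote $\partial_\eta$ at $\eta=0$. As $\delta(0)=\omega(0)=0$ and $\varphi'(0)=0$, the second equation gives $\omega'=\frac1r$, and then the first gives $\delta'=-\frac2\sigma\big(1-\frac1r\big)$. From (10) for $X^2$,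
$$\sigma+e^\eta C+e^{-\eta}D=0=\sigma+e^\eta\varphi(C)+e^{-\eta}\varphi(D). \tag{13}$$
Subtracting, we may define
$$\kappa(\eta):=e^\eta(C-\varphi(C))=-e^{-\eta}(D-\varphi(D)).$$
In (12) the bracket for $j=2$ is $C-\varphi(C)$, and for $j=3$ it is $D(-\eta)-\varphi(D(-\eta))$. Multiplying (12) by $e^\eta$ therefore gives
$$R_1e^\eta\big(\varphi(\delta)e^{-\omega}-e^{-r\omega}\delta\big)+R_2\,\kappa(\eta)-R_3\,\kappa(-\eta)=0. \tag{14}$$
Put $s=\frac12(|C|^p+|D|^p)$ and $d=\frac12(|C|^p-|D|^p)$. The difference of the second and third equations of (11) is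
$$-2R_1\sinh(p\,\omega)+2R_2\,d(\eta)-2R_3\,d(-\eta)=0. \tag{15}$$

**Step 10: differentiation at $\eta=0$.** From now on $s,d,\kappa$ without argument are taken at $\eta=0$. By (11) at $\eta=0$ and symmetry, $R_2=R_3=\frac12$ and $R_1=1-s$. Let $\gamma=R_2'=-R_3'$. Differentiating (15) gives $-2(1-s)\frac pr+4\gamma d+2d'=0$. In (14) the first parenthesis vanishes at $\eta=0$ and has derivative $-\delta'$, and the other two terms contribute $2\gamma\kappa+\kappa'$. So
$$2\gamma d+d'=\tfrac pr(1-s),\qquad2\gamma\kappa+\kappa'+(1-s)\tfrac2\sigma\big(1-\tfrac1r\big)=0 .$$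
To eliminate the unknown $\gamma$, multiply the first by $\kappa$, the second by $d$, and subtract:
$$\kappa\Big[d'-\tfrac pr(1-s)\Big]=d\Big[\kappa'+(1-s)\tfrac2\sigma\big(1-\tfrac1r\big)\Big]\qquad\text{for all }\sigma\text{ near }1. \tag{16}$$

**Step 11: the small parameters.** We let $\sigma\to1$ and fix what is negligible. Let $\varepsilon=C|_{\eta=0}$, $\nu=-D|_{\eta=0}$, $w=\varphi'(\varepsilon)=r|\varepsilon|^{r-1}$. By (13) at $\eta=0$,
$$\nu=\sigma+\varepsilon,\qquad\nu^r=\sigma+\varphi(\varepsilon).$$
At $\sigma=1$ we have $\varepsilon=0$, $\nu=1$; differentiating in $\sigma$ there gives $d\nu/d\sigma=\frac1r$ and $d\varepsilon/d\sigma=-\frac{r-1}r\ne0$. So $\varepsilon\ne0$ for $\sigma\ne1$ near $1$, $\varepsilon\to0$ as $\sigma\to1$, and $\nu-1=O(\varepsilon)$. Because $1<r<3$, the quantities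
$$\varepsilon^2,\quad\varepsilon w,\quad w^2,\quad\varphi(\varepsilon)=\tfrac1r\varepsilon w,\quad|\varepsilon|^p$$
are all $o(w)$ as $\varepsilon\to0$; for $\varepsilon^2$ this uses $r-1<2$, that is, $p<4$. Write $A\equiv B$ for $A-B=o(w)$. We keep $\varepsilon$ and $w$, whichever of them is larger.

**Step 12: expansions.** We compute every quantity in (16).

For $\nu$ and $\sigma$: eliminating $\sigma$, $\nu^r-\nu=-\varepsilon+\varphi(\varepsilon)\equiv-\varepsilon$, and $\nu^r-\nu=(r-1)(\nu-1)+O(\varepsilon^2)$. So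
$$\nu\equiv1-\tfrac\varepsilon{r-1},\qquad\sigma=\nu-\varepsilon\equiv1-\tfrac{r\varepsilon}{r-1}.$$

For $C'$ and $D'$: differentiating (13) at $\eta=0$,
$$C'+D'+\varepsilon+\nu=0,\qquad wC'+r\nu^{r-1}D'+\varphi(\varepsilon)+\nu^r=0 .$$
At $\varepsilon=0$ this system gives $D'=-\frac1r$, $C'=-\frac{r-1}r$, and its coefficients change by $O(|\varepsilon|+w)$. So $D'=-\frac1r+O(|\varepsilon|+w)$ and $C'=-\frac{r-1}r+O(|\varepsilon|+w)$. Feeding this back into the second equation, divided by $r\nu^{r-1}$,
$$D'\equiv-\tfrac1r\big[\nu+wC'\big]\equiv-\tfrac1r\Big[1-\tfrac\varepsilon{r-1}-\tfrac{r-1}rw\Big].$$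
Then $C'=-\varepsilon-\nu-D'$. Its constant term is $-1+\frac1r=-\frac{r-1}r$; the coefficient of $\varepsilon$ is $-1+\frac1{r-1}-\frac1{r(r-1)}=-\frac{r-1}r$; the coefficient of $w$ is $-\frac{r-1}{r^2}$. So
$$C'\equiv-\tfrac{r-1}r\Big(1+\varepsilon+\tfrac wr\Big).$$

For $\kappa$ and $\kappa'$: $\kappa=\varepsilon-\varphi(\varepsilon)\equiv\varepsilon$, and
$$\kappa'=\kappa+(1-w)C'\equiv\varepsilon-\tfrac{r-1}r-\tfrac{r-1}r\varepsilon-\tfrac{r-1}{r^2}w+\tfrac{r-1}rw=-\tfrac{r-1}r+\tfrac\varepsilon r+\tfrac{(r-1)^2}{r^2}w .$$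

For $s$, $d$, $d'$: $|C|^p\equiv0$ and $|D|^p=\nu^{r+1}\equiv1-\frac{r+1}{r-1}\varepsilon$, so
$$1-s\equiv\tfrac12+\tfrac{(r+1)\varepsilon}{2(r-1)},\qquad d=-\tfrac12+O(\varepsilon)+o(w).$$
Also $d'=\frac p2\big(\varphi(C)C'-\varphi(D)D'\big)=\frac p2\big(\varphi(\varepsilon)C'+\nu^rD'\big)=-\frac{r+1}{2r}+O(|\varepsilon|+w)$, as $p=r+1$.

**Step 13: the contradiction.** The left side of (16): since $\frac pr(1-s)=\frac{r+1}{2r}+O(|\varepsilon|+w)$ and $\kappa\equiv\varepsilon$,
$$\kappa\Big[d'-\tfrac pr(1-s)\Big]\equiv\varepsilon\Big[-\tfrac{r+1}{2r}-\tfrac{r+1}{2r}\Big]=-\tfrac{r+1}r\,\varepsilon .$$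
The right side: $\frac{2(1-s)}\sigma\equiv\big(1+\frac{r+1}{r-1}\varepsilon\big)\big(1+\frac r{r-1}\varepsilon\big)\equiv1+\frac{2r+1}{r-1}\varepsilon$. Multiplied by $1-\frac1r=\frac{r-1}r$ this is $\frac{r-1}r+\frac{2r+1}r\varepsilon$. Adding $\kappa'$, the constants cancel, and the bracket is
$$\equiv\tfrac\varepsilon r+\tfrac{(2r+1)\varepsilon}r+\tfrac{(r-1)^2}{r^2}w=\tfrac{2(r+1)}r\varepsilon+\tfrac{(r-1)^2}{r^2}w .$$
Multiplying by $d=-\frac12+O(\varepsilon)+o(w)$, the right side of (16) is $\equiv-\frac{r+1}r\varepsilon-\frac{(r-1)^2}{2r^2}w$. The terms in $\varepsilon$ agree on the two sides, and what is left of (16) is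
$$\frac{(r-1)^2}{2r^2}\,w=o(w)\qquad(\sigma\to1,\ \sigma\ne1),$$
with $w>0$ and $r>1$: a contradiction. Hence $f_1,f_2,f_3$ are linearly independent for some $t$ near $0$, and $u=\iota_t$ on $(\mathbb R^2,Q_t)\cong\ell_2^2$ with its three contacts is a spreading ellipse. This proves Proposition 10. $\square$

## 13. From spreading ellipses to Theorems A and B

At the end of Section 6 we had (c)$\Rightarrow$(a)$\Leftrightarrow$(b) and the last two statements of Theorem B. Suppose now that (c) fails. Then $n\ge3$, $p\ne2$, and $\ell_p^n$ has a spreading ellipse, by the coordinate inclusion at the end of Section 7 and the following: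

* if $\mathbb K=\mathbb R$: Proposition 7 for $p\in(1,2)\cup[4,\infty)$ and Proposition 10 for $2<p<4$;
* if $\mathbb K=\mathbb C$ and $p>2$: Proposition 9 together with Propositions 7 and 10;
* if $\mathbb K=\mathbb C$ and $p<2$: then $n\ge4$, and Proposition 8 applies.

By Proposition 5, $\Pi_2(\ell_p^n,\ell_q^m)$ is not strictly convex for $m\ge3$, so (a) fails, and by Lemma 1 (b) fails. This proves Theorem B. Theorem A follows as in Section 3: for $n\ge2$, $1<p<\infty$, $p\ne2$,
$$\Pi_2(\ell_p^n,\ell_p^n)\text{ is smooth}\iff\begin{cases}n=2,&\mathbb K=\mathbb R,\\ n=2,\ \text{or }n=3\text{ and }1<p<2,&\mathbb K=\mathbb C.\end{cases}\qquad\blacksquare$$
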